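# Morley products of frequency interpretation measures

Throughout, $T$ is a complete first-order theory in a language $\mathcal L$, with no tameness assumption, and $\mathcal U$ is a monster model of $T$: types over small sets are realized in $\mathcal U$, and two small tuples with the same type over a small set are conjugate by an automorphism of $\mathcal U$ fixing that set. $M\prec\mathcal U$ always denotes a small elementary submodel. Tuples of variables $x,y,z$ are finite; $u,v,w$ may be countable. $\mathcal U^x$ is the set of tuples from $\mathcal U$ of the length of $x$.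

## 1. Keisler measures, definability, and the Morley product

**Definition (Keisler measure).** $\mathfrak M_x(\mathcal U)$ is the set of finitely additive probability measures on the Boolean algebra of $\mathcal L_{\mathcal U}$-formulas in $x$, up to equivalence.

Such a measure is the same thing as a regular Borel probability measure on the Stone space $S_x(\mathcal U)$, so we may integrate against it. A complete type over $\mathcal U$ is a Keisler measure with values in $\{0,1\}$.

**Example 1 (coin measure).** Let $T_A$ be the theory of one unary predicate $A$, infinite with infinite complement. It is complete and has quantifier elimination. Let $p_A$ and $p_{\neg A}$ be the global nonalgebraic types in $A$ and in $\neg A$, and let $\mu_A=\frac12(p_A+p_{\neg A})$. Given $\phi(x,z)$ with $x$ a single variable and $b\in\mathcal U^z$, quantifier elimination makes $\phi(x,b)$ a Boolean combination of $A(x)$, of formulas $x=b_i$, and of statements about $b$ alone. So off the coordinates of $b$, the set $\phi(\mathcal U,b)$ coincides with a set $X_b$ which is one of $\emptyset$,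 $A$, $\neg A$, $\mathcal U$, and which one it is depends only on the quantifier-free type of $b$ over $\emptyset$. Accordingly $\mu_A(\phi(x,b))$ is $0,\frac12,\frac12$ or $1$.

**Definition (definability).** $\mu\in\mathfrak M_x(\mathcal U)$ is $M$-invariant if $\mu(\phi(x,b))=\mu(\phi(x,b'))$ whenever $b\equiv_Mb'$. Then for each $\mathcal L$-formula $\phi(x,y)$ we have a map
$$F^\phi_{\mu,M}\colon S_y(M)\to[0,1],\qquad F^\phi_{\mu,M}(q)=\mu(\phi(x,b))\ \text{ for any } b\models q .$$
$\mu$ is Borel definable over $M$ if it is $M$-invariant and all these maps are Borel; it is definable over $M$ if all these maps are continuous.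

**Example 2.** The measure $\mu_A$ is definable over every $M$: by Example 1, $F^\phi_{\mu_A,M}(\mathrm{tp}(b/M))$ depends only on which of the finitely many quantifier-free types over $\emptyset$ the tuple $b$ has, and each of these is a clopen condition. In dense linear orders without endpoints (DLO), let $p_\infty$ be the type containing $x>b$ for all $b\in\mathcal U$. By quantifier elimination it is definable over every $M$; for instance $F^{x>y}$ is constantly $1$. Finally, let $M=(\mathbb Q,<)$ and let $p_{M^+}$ be the type containing $x>m$ for $m\in M$ and $x<b$ for all $b\in\mathcal U$ with $b>M$ (and hence $x>b$ for all other $b$). It is $M$-invariant, and $F^{x<y}_{p_{M^+},M}$ is the indicator of the single type $q_\infty=\{y>m:m\in M\}$. All maps $F^\phi$ are Borel, since every formula reduces to comparisons. But $F^{x<y}$ is not continuous, because each formula in $q_\infty$ holds on some $(m,\infty)$, hence at some point of $M$. So $p_{M^+}$ is Borel definable but not definable over $M$.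

**Definition (Morley product).** Let $\mu\in\mathfrak M_x(\mathcal U)$ be Borel definable over $M$ and $\nu\in\mathfrak M_y(\mathcal U)$. For an $\mathcal L$-formula $\phi(x,y,z)$ and $c\in\mathcal U^z$ choose a small $N\prec\mathcal U$ containing $M$ and $c$, and put
$$(\mu\otimes\nu)(\phi(x,y,c))=\int_{S_y(N)}F^\phi_{\mu,N}\,d(\nu|_N),\qquad F^\phi_{\mu,N}(q)=\mu(\phi(x,b,c))\ \text{ for } b\models q .$$
This is a measure in $\mathfrak M_{xy}(\mathcal U)$ that does not depend on $N$. Put $\mu^{(1)}=\mu_{x_1}$ and $\mu^{(n+1)}=\mu_{x_{n+1}}\otimes\mu^{(n)}$.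

**Example 3.** For the coin measure, $(\mu_A\otimes\mu_A)(A(x)\wedge\neg A(y))=\frac14$: the function being integrated is $\frac12$ on $\neg A$ and $0$ on $A$. Also $(\mu_A\otimes\mu_A)(x=y)=0$. The order of the factors matters in general. In DLO, with $\mu=p_\infty$ in $x$ and $\nu=p_\infty$ in $y$, the product $\mu\otimes\nu$ gives $x>y$ measure $\int\mu(x>b)\,d\nu=1$, while $\nu\otimes\mu$ gives $y>x$ measure $1$.

## 2. Averages, fam, and fim

**Definition (average).** For $\bar a=(a_1,\dots,a_n)\in(\mathcal U^x)^n$, $\operatorname{Av}(\bar a)$ is the measure with $\operatorname{Av}(\bar a)(\psi(x))=\frac1n|\{i:\models\psi(a_i)\}|$.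

Repetitions count: in DLO with $1<2$ named points, $\operatorname{Av}(1,2,2)(x>1)=\frac23$.

**Definition (fam).** $\mu$ is fam (finitely approximated) over $M$ if for every $\mathcal L$-formula $\phi(x,y)$ and $\epsilon>0$ there are $n\ge1$ and $\bar a\in(M^x)^n$ with $\sup_{b\in\mathcal U^y}|\operatorname{Av}(\bar a)(\phi(x,b))-\mu(\phi(x,b))|\le\epsilon$.

**Example 4.** The coin measure is fam over every $M\models T_A$: take $n$ distinct elements of $A(M)$ and $n$ distinct elements of $\neg A(M)$. At most $|z|$ of these elements are coordinates of $b$, so by Example 1 the error for $\phi(x,b)$ is at most $|z|/(2n)$. The DLO type $p_\infty$ is not fam over any $M$: for $\bar a$ in $M$ and $b$ above all $a_i$, $\operatorname{Av}(\bar a)(x>b)=0$ while $p_\infty(x>b)=1$.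

A fam measure has at least one good sample for each $\phi,\epsilon$. A fim measure is one for which almost every sample is good.

**Definition (fim).** $\mu\in\mathfrak M_x(\mathcal U)$ is fim (a frequency interpretation measure) over $M$ if it is Borel definable over $M$ and for every $\mathcal L$-formula $\phi(x,y)$ there is a sequence $(\theta_n(x_1,\dots,x_n))_{n\ge1}$ of $\mathcal L_M$-formulas such that

- (i) $\lim_{n\to\infty}\mu^{(n)}(\theta_n)=1$;
- (ii) for every $\epsilon>0$ there is $n_\epsilon$ such that for all $n\ge n_\epsilon$ and all $\bar a\models\theta_n$, $\sup_{b\in\mathcal U^y}|\operatorname{Av}(\bar a)(\phi(x,b))-\mu(\phi(x,b))|\le\epsilon$.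

A global measure is fim if it is fim over some small $M\prec\mathcal U$.

**Example 5.** The coin measure is fim over every $M$. Let $\theta_n$ say that $x_1,\dots,x_n$ are distinct and $|\frac1n\#\{i:A(x_i)\}-\frac12|\le n^{-1/3}$. Under $\mu_A^{(n)}$ the event $x_i=x_j$ ($i\ne j$) has measure $0$, and the events $A(x_i)$ are independent of measure $\frac12$. By Chebyshev, $\mu_A^{(n)}(\neg\theta_n)\le\frac1{4n}n^{2/3}\to0$. If $\bar a\models\theta_n$, at most $|z|$ of the $a_i$ are coordinates of $b$, and $X_b$ has $\operatorname{Av}(\bar a)$-measure within $n^{-1/3}$ of its $\mu_A$-measure. So the error for $\phi(x,b)$ is at most $|z|/n+n^{-1/3}$.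

**Lemma 1.** If $\mu$ is fim over $M$, then $\mu$ is definable over $M$ and fam over $M$.

*Proof.* Fix $\phi(x,y)$, $\epsilon>0$, and $\theta_n$ as in the definition. For large $n$, $\mu^{(n)}(\theta_n)>0$, so $\theta_n$ is consistent and, $M$ being a model, is realized by some $\bar a$ in $M$. For $n\ge n_\epsilon$ this $\bar a$ satisfies the fam inequality. Moreover $b\mapsto\operatorname{Av}(\bar a)(\phi(x,b))$ is a continuous function of $\mathrm{tp}(b/M)$, because $\bar a$ is in $M$. So $F^\phi_{\mu,M}$ is a uniform limit of continuous functions. $\square$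

Thus $p_\infty$ in DLO is definable but not fim.

## 3. Closure under $\otimes$: the statement, and two products computed by hand

By Lemma 1, Morley products of fim measures make sense. The following problem comes from Gabriel Conant, Kyle Gannon, James Hanson, "Keisler measures in the wild", arXiv:2103.09137 (2021): are fim measures closed under Morley products? If almost every $\mu$-sample is uniformly good, and almost every $\nu$-sample is uniformly good, is almost every sample of pairs drawn from $\mu\otimes\nu$ uniformly good? The source records that definability over $M$ and fam over $M$ pass to Morley products, and that Borel definability need not.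

**Theorem A.** Let $T$ be any complete theory, $M\prec\mathcal U$ small, and let $\mu\in\mathfrak M_x(\mathcal U)$, $\nu\in\mathfrak M_y(\mathcal U)$ be fim over $M$. Then $\mu\otimes\nu$ is fim over $M$.

**Case 1: $\nu$ is the type of a point $b\in M^y$.** Then $(\mu\otimes\nu)(\phi(x,y,c))=\mu(\phi(x,b,c))$. Let $\theta_n(\bar x)$ be the formulas given by fim of $\mu$ for $\phi(x;yz)$. The formulas $\theta_n(\bar x)\wedge\bigwedge_iy_i=b$ have $(\mu\otimes\nu)^{(n)}$-measure $\mu^{(n)}(\theta_n)\to1$, and they control the error for all $c$, since all parameters $(b,c)$ are among those controlled by $\theta_n$.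

**Case 2: $\mu=\nu=\mu_A$.** Let $\lambda=\mu_A\otimes\mu_A$. Under $\lambda^{(n)}$ the $2n$ coordinates are distinct with measure $1$, and the color patterns of the $n$ pairs are independent, each of the four patterns having measure $\frac14$. Let $\theta_n$ say that the $2n$ coordinates are distinct and that each pattern has frequency within $n^{-1/3}$ of $\frac14$. By Chebyshev, $\lambda^{(n)}(\neg\theta_n)\le4\cdot\frac3{16n}n^{2/3}\to0$. For pairs with $x\ne y$ and $x,y$ not coordinates of $c$, quantifier elimination shows that the truth of $\phi(x,y,c)$ depends only on the pattern (for fixed $c$). Each coordinate of $c$ lies in at most one of the $n$ pairs. So on $\theta_n$ the error is at most $|z|/n+4n^{-1/3}$.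

Case 2 worked because for each $c$ only finitely many patterns were in play. A general theory gives no such description.

## 4. Grids are controlled, diagonals are not

Here is the natural attempt, which also proves closure for fam. Let $\lambda=\mu\otimes\nu$ and fix $\phi(x,y,z)$. Suppose $\bar a=(a_1,\dots,a_n)$ has error at most $\epsilon$ for $\mu$ and $\phi(x;yz)$, for all parameters $(b,c)$, and $\bar b=(b_1,\dots,b_k)$ has error at most $\epsilon$ for $\nu$ and $\phi(y;xz)$, for all parameters $(a,c)$. For each $c$, up to $\epsilon$ at each $\approx$,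
$$\lambda(\phi(x,y,c))=\int\mu(\phi(x,b,c))\,d\nu(b)\approx\frac1n\sum_i\nu(\phi(a_i,y,c))\approx\frac1{nk}\sum_{i,j}\phi(a_i,b_j,c).$$
So the full grid $\{(a_i,b_j)\}$ approximates $\lambda$ within $2\epsilon$, uniformly in $c$. With $\bar a,\bar b$ in $M$ this shows that $\lambda$ is fam. With fim we get more: almost every grid is good.

But fim of $\lambda$ speaks about $n$ pairs $(a_1,b_1),\dots,(a_n,b_n)$, that is, about the diagonal of an $n\times n$ grid. The grid is the disjoint union of its $n$ cyclic diagonals, so its error is at most the average of the errors of the diagonals; this is the wrong direction for us. And the estimates used above cannot give the diagonal. Imagine a parameter $c$ for which $\phi(a_i,b_j,c)$ holds exactly when $i=j$, while all $\mu(\phi(x,b_j,c))$ and $\nu(\phi(a_i,y,c))$ are $0$. All row averages, all column averages and the grid average equal $\frac1n$, in agreement with the uniform laws for $\mu$ and for $\nu$ up to $\frac1n$. The diagonal average is $1$. The obstruction is precise: the law for $\nu$ concerns many $y$'s sampled against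 one fixed parameter $(a,c)$, while on the diagonal the parameter $a_i$ changes with every $y$-sample $b_i$.

The proof therefore looks for a way to place many $y$'s against one $x$. We first set up a calculus in which samples and parameters are random variables with a joint law.

## 5. Functions on type spaces and the operators $E^\mu_x$

For a countable tuple $w$ let $C(w)=C(S_w(M),\mathbb R)$. An $\mathcal L_M$-formula in $w$ is identified with its indicator function in $C(w)$. Linear combinations of formulas, called simple functions, are dense in $C(w)$ by Stone–Weierstrass. For $w\subseteq w'$ the restriction map $S_{w'}(M)\to S_w(M)$ is a continuous surjection, so $C(w)\subseteq C(w')$. For $w=\emptyset$ the space is a point and $C(\emptyset)=\mathbb R$. For $f\in C(w)$ and $e\in\mathcal U^w$ write $f(e)=f(\mathrm{tp}(e/M))$.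

Let $\mathfrak M_w(M)$ be the set of regular Borel probability measures on $S_w(M)$. By the Riesz theorem these are the positive unital functionals on $C(w)$; they are also the same as finitely additive probability measures on $\mathcal L_M$-formulas in $w$. The set $\mathfrak M_w(M)$ is convex and weak*-compact. Write $\rho(f)=\int f\,d\rho$, and $\rho|_v$ for the restriction to $C(v)$, $v\subseteq w$. Think of $\rho$ as the joint law of a random tuple and of $\rho|_v$ as a marginal. Variables are renamed freely.

**Definition (the operator of a definable measure).** Let $\mu\in\mathfrak M_x(\mathcal U)$ be definable over $M$. For $f\in C(xw)$ and $e\in\mathcal U^w$ put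
$$(E^\mu_xf)(e)=\int_{S_x(\mathcal U)}f(\mathrm{tp}(a,e/M))\,d\mu(\mathrm{tp}(a/\mathcal U)),$$
where $a$ realizes the given type in an elementary extension of $\mathcal U$.

For the coin measure and $f=A(x)\wedge A(w)$, $E^{\mu_A}_xf=\frac12A(w)$: the operator integrates $x$ out.

We check that $E^\mu_xf\in C(w)$. If $f$ is an $\mathcal L_M$-formula $\phi(x,w',m)$ with $\phi(x,w',t)$ an $\mathcal L$-formula, $w'\subseteq w$ finite and $m\in M$, then $(E^\mu_xf)(e)=\mu(\phi(x,e',m))=F^\phi_{\mu,M}(\mathrm{tp}(e',m/M))$, where $e'$ is the part of $e$ in $w'$. This is continuous in $\mathrm{tp}(e/M)$, since $\mathrm{tp}(e/M)\mapsto\mathrm{tp}(e',m/M)$ is continuous. Linearity gives simple functions, and $\|E^\mu_xf-E^\mu_xf'\|\le\|f-f'\|$ gives all $f$ by density.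

The operator $E^\mu_x\colon C(xw)\to C(w)$ is positive, unital and $C(w)$-linear: $E^\mu_x(hf)=hE^\mu_xf$ for $h\in C(w)$. In particular $E^\mu_xf=f$ if $f$ does not involve $x$. For $\rho\in\mathfrak M_w(M)$ define $\mu_x\otimes\rho\in\mathfrak M_{xw}(M)$ by $(\mu_x\otimes\rho)(f)=\rho(E^\mu_xf)$. Its restriction to $w$ is $\rho$, and its restriction to $xv$ is $\mu_x\otimes\rho|_v$ for $v\subseteq w$, because $E^\mu_x$ maps $C(xv)$ into $C(v)$.

**Lemma 2.** If $\mu\in\mathfrak M_x(\mathcal U)$ and $\nu\in\mathfrak M_y(\mathcal U)$ are definable over $M$, then so is $\mu\otimes\nu$, and $E^{\mu\otimes\nu}_{xy}=E^\nu_yE^\mu_x$ (the right operator is applied first).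

*Proof.* For a formula $\phi(x,y,e)$ and $N\supseteq Me$, $F^\phi_{\mu,N}(\mathrm{tp}(b/N))=\mu(\phi(x,b,e))=(E^\mu_x\phi)(b,e)$. Integrating,
$$(\mu\otimes\nu)(\phi(x,y,e))=\int(E^\mu_x\phi)(b,e)\,d\nu(\mathrm{tp}(b/\mathcal U))=(E^\nu_yE^\mu_x\phi)(e),$$
a continuous function of $\mathrm{tp}(e/M)$. So $\mu\otimes\nu$ is definable over $M$ and the operators agree on formulas, hence everywhere by density. $\square$

Consequently $E^{\mu^{(n)}}=E^\mu_{x_1}E^\mu_{x_2}\cdots E^\mu_{x_n}$: the variable $x_n$ is integrated out first. Operators act trivially on functions not involving their variable, so for $J\subseteq\{1,\dots,n\}$ with $|J|=r$ the restriction of $\mu^{(n)}$ to $(x_j)_{j\in J}$, in increasing order, is $\mu^{(r)}$. Write $\mu^{(n)}$ also for $\mu^{(n)}|_M\in\mathfrak M_{x_1\dots x_n}(M)$. The measures $\mu^{(n)}$ fit together to a measure $\mu^{(\omega)}\in\mathfrak M_{(x_i)_{i<\omega}}(M)$. Its restriction to any infinite set of indices, renumbered increasingly, is again $\mu^{(\omega)}$.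

## 6. Lifting and amalgamating measures

The first lemma prescribes a marginal and makes one integral as large as possible. It is how a supremum over parameters becomes an integral over a random parameter.

**Lemma 3 (lifting).** Let $\pi\colon X\to Y$ be a continuous surjection of compact Hausdorff spaces, $m$ a regular Borel probability measure on $Y$, $g\in C(X)$, and $\hat g(y)=\max_{\pi^{-1}(y)}g$. Then there is a regular Borel probability measure $\rho$ on $X$ with $\pi_*\rho=m$ and $\int g\,d\rho=\int\hat g\,dm$.

*Proof.* For $f\in C(X)$ the fibers are nonempty and compact, so $\{\hat f\ge t\}=\pi(\{f\ge t\})$, which is closed. Hence $\hat f$ is upper semicontinuous, so Borel and bounded. Put $p(f)=\int\hat f\,dm$. Since $\widehat{f+f'}\le\hat f+\hat f'$, $p$ is sublinear on $C(X)$.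

On the line $\mathbb Rg$ consider the functional $tg\mapsto t\int\hat g\,dm$. It is dominated by $p$: for $t\ge0$, $\widehat{tg}=t\hat g$; for $t<0$, on each fiber $\widehat{tg}=t\min g\ge t\max g=t\hat g$. By Hahn–Banach it extends to a linear $\ell\le p$ on $C(X)$. If $f\le0$ then $\ell(f)\le p(f)\le0$, so $\ell$ is positive. For $h\in C(Y)$, $\pm\ell(h\circ\pi)\le p(\pm h\circ\pi)=\pm\int h\,dm$, so $\ell(h\circ\pi)=\int h\,dm$; in particular $\ell(1)=1$. Let $\rho$ be the regular measure representing $\ell$. Then $\int g\,d\rho=\ell(g)=\int\hat g\,dm$. The pushforward $\pi_*\rho$ is regular: for Borel $E\subseteq Y$ and compact $K\subseteq\pi^{-1}(E)$, the set $\pi(K)\subseteq E$ is compact and $\pi_*\rho(\pi(K))\ge\rho(K)$. It agrees with $m$ on $C(Y)$, so $\pi_*\rho=m$. $\square$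

**Lemma 4 (amalgamation).** Let $u,v,w$ be disjoint countable tuples of variables, $\rho\in\mathfrak M_{uv}(M)$ and $\sigma\in\mathfrak M_{vw}(M)$ with $\rho|_v=\sigma|_v$. Then there is $\tau\in\mathfrak M_{uvw}(M)$ with $\tau|_{uv}=\rho$ and $\tau|_{vw}=\sigma$.

*Proof.* The plan is to couple $\rho$ and $\sigma$ independently over $v$ on the product space, and then to lift. Let $X=S_{uv}(M)$, $Y=S_{vw}(M)$, $m=\rho|_v$. For clopen $A\subseteq X$, $B\subseteq Y$ put
$$\kappa(A\times B)=\int_{S_v(M)}\mathbb E_\rho(1_A|v)\,\mathbb E_\sigma(1_B|v)\,dm,$$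
where $\mathbb E_\rho(1_A|v)$ is the conditional expectation, a Borel function on $S_v(M)$ defined $m$-almost everywhere. By compactness every clopen subset of $X\times Y$ is a finite disjoint union of clopen rectangles. As $\kappa$ is additive in each factor, two such decompositions give the same total: refine both to a common grid of atoms (atoms of $X$) $\times$ (atoms of $Y$). So $\kappa$ is a finitely additive probability measure on the clopen sets of the Stone space $X\times Y$ and extends to a regular Borel probability measure $\kappa$. Its marginals are $\rho$ and $\sigma$, since $\kappa(A\times Y)=\int\mathbb E_\rho(1_A|v)\,dm=\rho(A)$, and similarly on the other side.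

Let $K=\{(p,q)\in X\times Y:p|_v=q|_v\}$, a closed set. If $p|_v\ne q|_v$, choose $\psi(v)\in p$ with $\neg\psi\in q$. Then $(p,q)$ lies in the open set $[\psi]\times[\neg\psi]$, and $\kappa([\psi]\times[\neg\psi])=\int1_\psi1_{\neg\psi}\,dm=0$. So the complement of $K$ is covered by open null sets; each compact subset of it is covered by finitely many of them, and by regularity $\kappa(K)=1$.

The map $S_{uvw}(M)\to K$, $\mathrm{tp}(a,b,c/M)\mapsto(\mathrm{tp}(a,b/M),\mathrm{tp}(b,c/M))$, is continuous. It is surjective: if $p=\mathrm{tp}(a,b/M)$ and $q=\mathrm{tp}(b',c'/M)$ with $b\equiv_Mb'$, an automorphism over $M$ taking $b'$ to $b$ takes $c'$ to some $c$, and $\mathrm{tp}(a,b,c/M)\mapsto(p,q)$. Lift $\kappa$ from $K$ to $\tau$ on $S_{uvw}(M)$ by Lemma 3 (with $g=0$). Then $\tau|_{uv}$ and $\tau|_{vw}$ are the marginals $\rho$ and $\sigma$ of $\kappa$. $\square$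

Lemma 4 says nothing about the joint law of $u$ and $w$. This will matter.

## 7. The uniform law of large numbers for fim measures

Let $\mu\in\mathfrak M_x(\mathcal U)$ be definable over $M$ and $f\in C(xw)$. Write
$$g_n=\frac1n\sum_{i\le n}f(x_i,w)-(E^\mu_xf)(w)\in C(x_1\dots x_nw),$$
and let $\mathrm{err}^f_n(\bar x)$ be the maximum of $|g_n|$ on the fiber of $S_{\bar xw}(M)\to S_{\bar x}(M)$. In general $\hat g$ denotes the fiberwise maximum of $g\in C(\bar xw)$ over this map.

**Lemma 5.** For every $g\in C(\bar xw)$, $\hat g\in C(\bar x)$. In particular $\mathrm{err}^f_n\in C(\bar x)$, and for $\bar a\in(\mathcal U^x)^n$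
$$\mathrm{err}^f_n(\bar a)=\sup_{e\in\mathcal U^w}\Big|\frac1n\sum_if(a_i,e)-(E^\mu_xf)(e)\Big|.$$

*Proof.* As in Lemma 3, $\hat g$ is upper semicontinuous. The restriction map is open: a basic clopen set $[\psi(\bar x,w')]$, $w'\subseteq w$ finite, maps onto $[\exists w'\psi]$. So $\{\hat g>t\}$, the image of $\{g>t\}$, is open, and $\hat g$ is continuous. Every point of the fiber over $\mathrm{tp}(\bar a/M)$ is of the form $\mathrm{tp}(\bar a',e'/M)$ with $\bar a'\equiv_M\bar a$; moving by an automorphism over $M$, it is $\mathrm{tp}(\bar a,e/M)$ for some $e\in\mathcal U^w$. This gives the formula. $\square$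

**Lemma 6 (criterion for fim).** Let $\mu$ be definable over $M$. If $\mu^{(n)}(\mathrm{err}^\phi_n)\to0$ for every $\mathcal L$-formula $\phi(x,z)$, then $\mu$ is fim over $M$.

*Proof.* Definable measures are Borel definable. Fix $\phi$ and let $e_n=\mu^{(n)}(\mathrm{err}^\phi_n)$ and $\delta_n=\sqrt{e_n}+\frac1n$. The closed set $\{\mathrm{err}^\phi_n\le\delta_n\}$ lies in the open set $\{\mathrm{err}^\phi_n<2\delta_n\}$, so by compactness there is a clopen $[\theta_n]$ in between. By Markov, $\mu^{(n)}(\theta_n)\ge1-e_n/\delta_n\ge1-\sqrt{e_n}\to1$. By Lemma 5, $\bar a\models\theta_n$ implies that the error of $\bar a$ is at most $2\delta_n\to0$, uniformly in the parameter. $\square$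

**Lemma 7 (ULLN).** Let $\mu$ be fim over $M$ and $f\in C(xw)$. For every $\epsilon>0$ there is $n_\epsilon$, depending only on $f$ and $\epsilon$, such that for all $n\ge n_\epsilon$ and all $\rho\in\mathfrak M_{x_1\dots x_nw}(M)$ with $\rho|_{\bar x}=\mu^{(n)}$,
$$\rho(|g_n|)\le\epsilon,\qquad\text{hence}\qquad\Big|\frac1n\sum_{i\le n}\rho(f(x_i,w))-\rho(E^\mu_xf)\Big|\le\epsilon.\tag{1}$$
Moreover $\mu^{(n)}(\mathrm{err}^f_n)\to0$.

The strength of (1) is that the parameter $w$ may depend on the sample $\bar x$ in any way whatever.

*Proof.* First let $f$ be an $\mathcal L_M$-formula $\phi(x,w',m)$, with $\phi(x,w',t)$ an $\mathcal L$-formula, $w'\subseteq w$ finite and $m\in M$. Take $\theta_n$ from the definition of fim for $\phi(x;w't)$. For all large $n$, $\mu^{(n)}(\theta_n)\ge1-\epsilon/2$, and for $\bar a\models\theta_n$ the error is at most $\epsilon/2$ for all parameters, in particular for those of the form $(e',m)$. So $|g_n|\le\epsilon/2$ on $[\theta_n]$. Since $|g_n|\le1$ everywhere, $\rho(|g_n|)\le\frac\epsilon2+\rho(\neg\theta_n)\le\epsilon$. As $g_n$ is linear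 in $f$, the statement passes to simple functions. Replacing $f$ by $f'$ changes $g_n$ by at most $2\|f-f'\|$, so it passes to all $f$ by density. For the last claim, Lemma 3 applied to $|g_n|$ gives $\rho$ with $\rho|_{\bar x}=\mu^{(n)}$ and $\rho(|g_n|)=\mu^{(n)}(\mathrm{err}^f_n)$. $\square$

## 8. Commutation of operators

Example 3 shows that for definable measures the order of integration can matter. With fim it does not.

**Lemma 8.** If $\mu$ is fim over $M$ and $\nu$ is definable over $M$, then $E^\mu_xE^\nu_y=E^\nu_yE^\mu_x$ on $C(xyw)$.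

*Proof.* By density it suffices to treat an $\mathcal L_M$-formula $\phi(x,y,w)$. Let $h=E^\nu_y\phi\in C(xw)$ and $\epsilon>0$. View $\phi$ as an element of $C(x(yw))$. By Lemma 7, $\mu^{(n)}(\mathrm{err}^\phi_n)$ and $\mu^{(n)}(\mathrm{err}^h_n)$ tend to $0$, so for large $n$ there is $\bar a\in(\mathcal U^x)^n$ with $\mathrm{err}^\phi_n(\bar a)<\epsilon$ and $\mathrm{err}^h_n(\bar a)<\epsilon$. Fix $e\in\mathcal U^w$. For every $b$,
$$\Big|(E^\mu_x\phi)(b,e)-\frac1n\sum_i\phi(a_i,b,e)\Big|<\epsilon.$$
This holds for $b\in\mathcal U^y$ by Lemma 5, and also for $b$ realizing a type over $\mathcal U$, because only $\mathrm{tp}(b/M\bar ae)$ matters and it is realized in $\mathcal U$. Integrating over $\nu$ and writing $\approx$ for an error of at most $\epsilon$,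
$$(E^\nu_yE^\mu_x\phi)(e)\approx\frac1n\sum_i\nu(\phi(a_i,y,e))=\frac1n\sum_ih(a_i,e)\approx(E^\mu_xh)(e)=(E^\mu_xE^\nu_y\phi)(e).$$
Let $\epsilon\to0$. $\square$

## 9. Failure of fim produces an infinite sequence with constant excess

We want to argue by contradiction, so we need a usable object that exists when fim fails: one random parameter $z$ which sees every member of a random infinite sample with too high a probability.

**Lemma 9.** Let $\lambda\in\mathfrak M_x(\mathcal U)$ be definable over $M$ and not fim over $M$. Then there are an $\mathcal L$-formula $\phi(x,z)$, $\epsilon>0$ and $\rho_0\in\mathfrak M_{(x_i)_{i<\omega}z}(M)$ with $\rho_0|_{(x_i)_i}=\lambda^{(\omega)}$ such that, with $F=E^\lambda_x\phi\in C(z)$,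
$$\rho_0(\phi(x_i,z))\ge\rho_0(F)+\epsilon\qquad\text{for all }i<\omega.$$

*Proof.*

**Step 1: a one-sided error.** By Lemma 6 there are $\phi$ and $\epsilon>0$ with $\lambda^{(n)}(\mathrm{err}^\phi_n)\ge6\epsilon$ for infinitely many $n$. Fiberwise, $\mathrm{err}^\phi_n\le(\hat g_n)^++(\widehat{-g_n})^+$, so one of the two terms has integral at least $3\epsilon$ for infinitely many $n$. Replacing $\phi$ by $\neg\phi$ replaces $g_n$ by $-g_n$. So we may assume $\lambda^{(n)}((\hat g_n)^+)\ge3\epsilon$ for infinitely many $n$.

**Step 2: removing the positive part.** Fix $z_0\in M^z$. Then $\hat g_n\ge g_n(\cdot,z_0)$, and this gives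
$$(\hat g_n)^+\le\hat g_n+|g_n(\cdot,z_0)|:$$
where $\hat g_n\ge0$ this is clear, and where $\hat g_n<0$ we have $g_n(\cdot,z_0)\le\hat g_n<0$, so the right side is nonnegative. Put $f(x)=\phi(x,z_0)-F(z_0)\in C(x)$. Then $|f|\le1$, $\lambda(f)=0$ and $g_n(\cdot,z_0)=\frac1n\sum_if(x_i)$. For $i<j$, integrating out $x_j$ first gives $\lambda^{(n)}(f(x_i)f(x_j))=0$. So $\lambda^{(n)}(g_n(\cdot,z_0)^2)\le\frac1n$, and by Cauchy–Schwarz $\lambda^{(n)}(|g_n(\cdot,z_0)|)\le n^{-1/2}$. Hence $\lambda^{(n)}(\hat g_n)\ge2\epsilon$ for infinitely many $n$.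

**Step 3: a random parameter.** For such $n$, Lemma 3 gives $\rho_n\in\mathfrak M_{x_1\dots x_nz}(M)$ extending $\lambda^{(n)}$ with $\rho_n(g_n)\ge2\epsilon$, that is,
$$\frac1n\sum_{i\le n}\big[\rho_n(\phi(x_i,z))-\rho_n(F)\big]\ge2\epsilon.$$
Each summand is at most $1$. If fewer than $\epsilon n$ summands were at least $\epsilon$, the sum would be less than $\epsilon n+\epsilon n$. So at least $\epsilon n$ indices $i$ satisfy $\rho_n(\phi(x_i,z))\ge\rho_n(F)+\epsilon$. Keep only these $x_i$, renumbered increasingly as $x_0,\dots,x_{r-1}$. For arbitrarily large $r$ we obtain a measure $\rho'_r\in\mathfrak M_{x_0\dots x_{r-1}z}(M)$ with marginal $\lambda^{(r)}$ on $(x_0,\dots,x_{r-1})$ and with the required inequalities for $i<r$.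

**Step 4: an infinite sequence.** By Lemma 4, amalgamate $\rho'_r$ with $\lambda^{(\omega)}$ over $(x_0,\dots,x_{r-1})$, on which both restrict to $\lambda^{(r)}$. This gives $\rho''_r\in\mathfrak M_{(x_i)_{i<\omega}z}(M)$ extending $\rho'_r$ and $\lambda^{(\omega)}$. Let $\rho_0$ be a weak*-cluster point of the $\rho''_r$ as $r\to\infty$. For each fixed $i$ the inequality holds for all $r>i$, and it is a closed condition, so it holds for $\rho_0$. $\square$

## 10. One $x$ against many $y$'s: fillings

For this section and the next, let $\mu,\nu$ be fim over $M$ and $\lambda=\mu\otimes\nu$. By Lemmas 1, 2 and 8, $\lambda$ is definable over $M$ and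
$$E^\lambda_{xy}=E^\nu_yE^\mu_x=E^\mu_xE^\nu_y.\tag{2}$$
In particular $E^\lambda$ acts as $E^\mu_x$ on functions not involving $y$ and as $E^\nu_y$ on functions not involving $x$. So the restrictions of $\lambda^{(\omega)}$ to $(x_i)_i$ and to $(y_i)_i$ are $\mu^{(\omega)}$ and $\nu^{(\omega)}$.

Suppose that $\lambda$ is not fim over $M$. Apply Lemma 9 to $\lambda$, in the variables $xy$. We get $\phi(x,y,z)$, $\epsilon>0$ and $\rho_0\in\mathfrak M_{(x_iy_i)_{i<\omega}z}(M)$. Put $F=E^\lambda_{xy}\phi\in C(z)$, $\alpha=\rho_0|_z$ and $s=\alpha(F)$. Then $\rho_0|_{(x_iy_i)_i}=\lambda^{(\omega)}$ and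
$$\rho_0(\phi(x_i,y_i,z))\ge s+\epsilon\qquad\text{for all }i<\omega.\tag{3}$$

In (3) each $x_i$ meets only its own $y_i$. Let us see what we can do about this.

*What would suffice.* Suppose we had a measure $\sigma$ in variables $x,z,y_1,\dots,y_n$ with $\sigma|_{xz}=\mu_x\otimes\alpha$, with $\sigma|_{y_1\dots y_n}=\nu^{(n)}$, and with $\sigma(\phi(x,y_h,z))\ge s+\epsilon$ for all $h\le n$. For large $n$, the ULLN for $\nu$ with parameter $(x,z)$ bounds the average of the $\sigma(\phi(x,y_h,z))$ by $\sigma(E^\nu_y\phi)+\frac\epsilon2=\alpha(E^\mu_xE^\nu_y\phi)+\frac\epsilon2=s+\frac\epsilon2$. Contradiction.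

*One $y$ is possible.* Let $\sigma$ be a weak*-cluster point of the averages $\frac1n\sum_{i<n}\rho_0|_{x_iy_iz}$, with $(x_i,y_i)$ renamed $(x,y_1)$. Then $\sigma|_{y_1}=\nu$ and $\sigma(\phi(x,y_1,z))\ge s+\epsilon$. For $f\in C(xz)$ the ULLN for $\mu$ shows that $\frac1n\sum_{i<n}\rho_0(f(x_i,z))\to\rho_0(E^\mu_xf)=\alpha(E^\mu_xf)$, so $\sigma|_{xz}=\mu_x\otimes\alpha$. Averaging over $i$ has made $x$ independent of $z$ while keeping the excess.

*A second $y$ is the problem.* We can amalgamate two copies of this $\sigma$ over $(x,z)$ and get $x,z,y_1,y_2$ with the right $(x,z)$-marginal and both excesses. But Lemma 4 does not control the law of $(y_1,y_2)$. For instance, the law obtained from $\sigma$ by setting $y_2=y_1$ is such an amalgam, and then $y_1=y_2$ has measure $1$; for $\nu=\mu_A$ this is far from $\nu^{(2)}$.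

The way out rests on (1) for $\nu$, applied to the $y$'s themselves. If $N$ candidates $y^1,\dots,y^N$ have joint law $\nu^{(N)}$, then whatever their relation to $y_1,\dots,y_k$, on average over $j$ the tuple $(y_1,\dots,y_k,y^j)$ has nearly the law $\nu^{(k+1)}$. So we should amalgamate an existing configuration with many candidates at once. Asking all candidates to have excess against the same $z$ is asking for what we are trying to build. So each candidate $y^j$ gets its own copy $z^j$ of the parameter, and only $x$ is shared. The price is that the existing configuration with $y_1,\dots,y_k$ must then work for the whole family $(z^1,\dots,z^N)$, whose joint law is not under control. The remedy is to work with all such families at once, and to pick one for which the largest possible $k$ is as small as it can be; passing to a bigger family then cannot lower $k$.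

**Definition (good).** Let $m\ge1$ and $w=(z^1,\dots,z^m)$, copies of $z$. A measure $\beta\in\mathfrak M_w(M)$ is good if there is a witness $\rho\in\mathfrak M_{(x_iy_i)_{i<\omega}w}(M)$ with $\rho|_w=\beta$, $\rho|_{(x_iy_i)_i}=\lambda^{(\omega)}$, $\rho|_{z^l}=\alpha$ for $l\le m$, and $\rho(\phi(x_i,y_i,z^l))\ge s+\epsilon$ for all $i<\omega$, $l\le m$.

For $m=1$, the measure $\alpha$ is good, with witness $\rho_0$.

**Definition (filling).** For $k\ge0$, a $k$-filling of $\beta\in\mathfrak M_w(M)$ is a measure $\sigma\in\mathfrak M_{x\,w\,y_1\dots y_k}(M)$ with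

- (i) $\sigma|_{xw}=\mu_x\otimes\beta$;
- (ii) $\sigma|_{y_1\dots y_k}=\nu^{(k)}$;
- (iii) $\sigma(\phi(x,y_h,z^l))\ge s+\epsilon$ for all $1\le h\le k$ and $l\le m$.

Every $\beta$ has a $0$-filling, namely $\mu_x\otimes\beta$, and restricting a $k$-filling gives $k'$-fillings for $k'<k$. The construction above shows that $\alpha$ has a $1$-filling. Let $k(\beta)$ be the largest $k$ for which a $k$-filling of $\beta$ exists.

## 11. Proof of Theorem A

We keep the assumption that $\lambda$ is not fim over $M$, and derive a contradiction.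

**Step 1: $k(\beta)$ is bounded over all good $\beta$.** This makes $k(\beta)$ finite; it is the contradiction sketched above. By Lemma 7 for $\nu$ and $\phi\in C(y(xz))$, there is $n\ge1$ such that every $\rho\in\mathfrak M_{y_1\dots y_nxz}(M)$ with $\rho|_{\bar y}=\nu^{(n)}$ satisfies
$$\rho\Big(\Big|\frac1n\sum_{h\le n}\phi(x,y_h,z)-(E^\nu_y\phi)(x,z)\Big|\Big)\le\frac\epsilon2.$$
Suppose $\sigma$ were an $n$-filling of a good $\beta$. Since $\beta|_{z^1}=\alpha$, (i) gives $\sigma|_{xz^1}=\mu_x\otimes\alpha$. By (iii), (ii) and (2),
$$s+\epsilon\le\frac1n\sum_{h\le n}\sigma(\phi(x,y_h,z^1))\le(\mu_x\otimes\alpha)(E^\nu_y\phi)+\frac\epsilon2=\alpha(E^\mu_xE^\nu_y\phi)+\frac\epsilon2=s+\frac\epsilon2,$$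
a contradiction. So $k(\beta)<n$ for all good $\beta$.

**Step 2: a minimal $\beta$, and a finite certificate that it has no $(k+1)$-filling.** Among all good measures, for all $m\ge1$, fix $\beta$, with its $m$, $w$ and a witness $\rho$, such that $k:=k(\beta)$ is minimal.

Consider the set of all $\sigma\in\mathfrak M_{x\,w\,y_1\dots y_{k+1}}(M)$ satisfying (i) and (iii) with $k+1$ in place of $k$. It is weak*-compact, both conditions being closed. None of its members satisfies (ii) for $k+1$, since $\beta$ has no $(k+1)$-filling. So for each member $\sigma$ there are an $\mathcal L_M$-formula $H(y_1,\dots,y_{k+1})$ and $\delta'>0$ with $|\sigma(H)-\nu^{(k+1)}(H)|>\delta'$, which is an open condition on $\sigma$. By compactness finitely many of these open conditions cover the set. Taking the smallest $\delta'$ involved (and any one formula with $\delta=1$ if the set is empty), we obtain a finite nonempty set $\mathcal H$ of $\mathcal L_M$-formulas $H(y_1,\dots,y_{k+1})$ and $\delta>0$ such that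
$$\text{every such }\sigma\text{ has }|\sigma(H)-\nu^{(k+1)}(H)|\ge\delta\text{ for some }H\in\mathcal H.\tag{4}$$

**Step 3: how many candidates are needed.** We apply Lemma 7 to $\nu$ and each $H\in\mathcal H$, viewed in $C(y_{k+1}(y_1\dots y_k))$: the variable $y_{k+1}$ is sampled and $(y_1,\dots,y_k)$ is the parameter (empty if $k=0$). There is $r\ge1$ such that for all $n\ge r$, all $H\in\mathcal H$ and all $\pi\in\mathfrak M_{y^1\dots y^n\,y_1\dots y_k}(M)$ with $\pi|_{y^1\dots y^n}=\nu^{(n)}$,
$$\Big|\frac1n\sum_{j\le n}\pi(H(y_1,\dots,y_k,y^j))-\pi(E^\nu_{y_{k+1}}H)\Big|\le\frac\delta2.\tag{5}$$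
Put $N=2r|\mathcal H|$.

**Step 4: an array of blocks.** We now build a sequence in which every second $x_i$ comes with $N$ jointly $\nu^{(N)}$-distributed $y$'s. The other places will witness goodness of the enlarged family of parameters. Take variables $x_i$ ($i<\omega$), $y_i$ ($i$ even), and $y^1_i,\dots,y^N_i$ ($i$ odd). For even $i$ let $y^j_i$ denote $y_i$ for every $j\le N$. Let $v_i=(x_i,y_i)$ for $i$ even and $v_i=(x_i,y^1_i,\dots,y^N_i)$ for $i$ odd. Let $\kappa=\mu_x\otimes\nu^{(N)}_{y^1\dots y^N}$. By Lemma 2, $E^\kappa=E^\nu_{y^1}\cdots E^\nu_{y^N}E^\mu_x$.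

Define $\tau_0\in\mathfrak M_{(v_i)_{i<\omega}}(M)$ on $C(v_0\dots v_n)$ as $E_{v_0}E_{v_1}\cdots E_{v_n}$, where $E_{v_i}$ is $E^\lambda$ for $i$ even and $E^\kappa$ for $i$ odd. This is consistent as $n$ varies, since $E_{v_{n+1}}$ is trivial on $C(v_0\dots v_n)$. We need three marginals of $\tau_0$.

- For each $j\le N$,
$$\tau_0|_{(x_i,y^j_i)_{i<\omega}}=\lambda^{(\omega)}.\tag{6}$$
Indeed, on functions that involve, among the variables of a block $(x,y^1,\dots,y^N)$, only $x$ and $y^j$, the operator $E^\kappa$ acts as $E^\nu_{y^j}E^\mu_x=E^\lambda$. So on functions of the variables $(x_i,y^j_i)_{i\le n}$ the operators act, one after another, as copies of $E^\lambda$.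
- For odd $i$, $\tau_0|_{y^1_i\dots y^N_i}=\nu^{(N)}$, since $E^\mu_x$ is trivial on functions of $y^1_i,\dots,y^N_i$.
- $\tau_0|_{(x_i)_i}=\mu^{(\omega)}$, by (6) and the remark after (2).

**Step 5: attaching $N$ copies of the parameters.** Each row $(x_i,y^j_i)_{i<\omega}$ gets its own copy of $w$. For $j\le N$ let $w^j=(z^{j,1},\dots,z^{j,m})$, and let $\rho^j$ be the copy of $\rho$ in the variables $((x_i,y^j_i)_{i<\omega},w^j)$. Apply Lemma 4 $N$ times: at stage $j$, amalgamate the measure $\tau_{j-1}\in\mathfrak M_{(v_i)_iw^1\dots w^{j-1}}(M)$ already obtained with $\rho^j$ over $(x_i,y^j_i)_{i<\omega}$. Both restrict there to $\lambda^{(\omega)}$: $\tau_{j-1}$ by (6), since it extends $\tau_0$, and $\rho^j$ because $\rho$ is a witness. The result is $\tau\in\mathfrak M_{(v_i)_{i<\omega}w^1\dots w^N}(M)$ extending $\tau_0$ and all $\rho^j$. In particular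
$$\tau(\phi(x_i,y^j_i,z^{j,l}))\ge s+\epsilon\qquad\text{for all }i<\omega,\ j\le N,\ l\le m.\tag{7}$$
Put $W=(w^1,\dots,w^N)$ and $B=\tau|_W$. Up to renaming, $B|_{w^j}=\beta$.

**Step 6: $B$ is good, so it has a $k$-filling.** As witness take the restriction of $\tau$ to $((x_i,y_i)_{i\text{ even}},W)$, renumbered. Its marginal on the pairs is the restriction of the measure in (6) to the even indices, which is $\lambda^{(\omega)}$. Its marginal on each $z^{j,l}$ is $\alpha$, because $\tau$ extends $\rho^j$. For even $i$ we have $y_i=y^j_i$ for every $j$, so (7) gives $\tau(\phi(x_i,y_i,z^{j,l}))\ge s+\epsilon$ for all $j,l$. Thus $B$ is good, for the tuple $W$ of $Nm$ copies of $z$. By minimality of $k$, $k(B)\ge k$. Fix a $k$-filling $\sigma\in\mathfrak M_{x\,W\,y_1\dots y_k}(M)$ of $B$.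

**Step 7: averaging the odd blocks.** We make $x$ independent of $W$ while keeping the $N$ candidates. For odd $i$ let $\tau^{(i)}\in\mathfrak M_{x\,W\,y^1\dots y^N}(M)$ be $\tau|_{x_iWy^1_i\dots y^N_i}$, renamed. Let $\tau^\infty$ be a weak*-cluster point, as $n\to\infty$, of the averages of the first $n$ of these. Then:

- $\tau^\infty|_{y^1\dots y^N}=\nu^{(N)}$, as this holds for each $\tau^{(i)}$;
- $\tau^\infty(\phi(x,y^j,z^{j,l}))\ge s+\epsilon$ for all $j\le N$ and $l\le m$, by (7) for odd $i$;
- $\tau^\infty|_{xW}=\mu_x\otimes B$. Indeed, let $f\in C(xW)$. Under $\tau$ the first $n$ odd-indexed $x_i$ have joint law $\mu^{(n)}$. By (1) for $\mu$, the average of $\tau(f(x_i,W))$ over them tends to $\tau(E^\mu_xf)=B(E^\mu_xf)=(\mu_x\otimes B)(f)$.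

**Step 8: adding one more $y$, and the contradiction.** By (i) for $\sigma$ and Step 7, $\tau^\infty|_{xW}=\mu_x\otimes B=\sigma|_{xW}$. So Lemma 4 gives $\pi\in\mathfrak M_{x\,W\,y^1\dots y^N\,y_1\dots y_k}(M)$ extending both $\tau^\infty$ and $\sigma$.

For each $j\le N$ let $\sigma_j$ be $\pi|_{x\,w^j\,y_1\dots y_k\,y^j}$, with $w^j$ renamed $w$ and $y^j$ renamed $y_{k+1}$. Then $\sigma_j|_{xw}$ is the restriction of $\mu_x\otimes B$ to $xw^j$, which is $\mu_x\otimes\beta$; so (i) holds. Condition (iii) for $k+1$ holds: for $h\le k$ because $\sigma$ is a $k$-filling of $B$, and for $h=k+1$ by the second item of Step 7. By (4), for each $j$ there is $H\in\mathcal H$ with $|\pi(H(y_1,\dots,y_k,y^j))-\nu^{(k+1)}(H)|\ge\delta$. Sort the $N=2r|\mathcal H|$ indices $j$ by the formula $H$ and by the sign of the difference. By the pigeonhole principle there are $J\subseteq\{1,\dots,N\}$ with $|J|\ge r$ and a single $H$ for which the inequality holds with the same sign for all $j\in J$. Hence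
$$\Big|\frac1{|J|}\sum_{j\in J}\pi(H(y_1,\dots,y_k,y^j))-\nu^{(k+1)}(H)\Big|\ge\delta.$$
On the other hand $\pi|_{(y^j)_{j\in J}}=\nu^{(|J|)}$, by the first item of Step 7, and $\pi|_{y_1\dots y_k}=\nu^{(k)}$, by (ii) for $\sigma$. So $\pi(E^\nu_{y_{k+1}}H)=\nu^{(k)}(E^\nu_{y_{k+1}}H)=\nu^{(k+1)}(H)$, because $\nu^{(k+1)}=\nu_{y_{k+1}}\otimes\nu^{(k)}$. Now (5) with $n=|J|\ge r$ says that the left side is at most $\delta/2$. This contradiction shows that $\mu\otimes\nu$ is fim over $M$. $\blacksquare$

Fim of $\mu$ was used through commutation (2) and in Step 7; fim of $\nu$ was used in Steps 1, 3 and 8.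

## 12. The converse, and a characterization of fim

**Theorem B.** Let $\mu\in\mathfrak M_x(\mathcal U)$ be Borel definable over $M$ and $\nu\in\mathfrak M_y(\mathcal U)$ arbitrary. Then $\mu\otimes\nu$ is fim over $M$ if and only if both $\mu$ and $\nu$ are fim over $M$. By iteration, a finite Morley product of fim measures over $M$ is fim over $M$, and it does not depend on the order of the factors. If $\mu$ is fim over $M_1$ and $\nu$ is fim over $M_2$, then $\mu\otimes\nu$ is fim over every small $M\prec\mathcal U$ containing $M_1\cup M_2$.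

*Proof.* Theorem A is one direction. For the other, let $\lambda=\mu\otimes\nu$ be fim over $M$, hence definable over $M$. From the definition of $\otimes$, $\lambda(\psi(x,c))=\mu(\psi(x,c))$, the integrand being constant. Also $\lambda(\psi(y,c))=\nu(\psi(y,c))$, the integrand being the indicator of $\psi(y,c)$. So $\mu$ and $\nu$ are definable over $M$, and $E^\lambda$ acts as $E^\mu_x$ on functions not involving $y$ and as $E^\nu_y$ on functions not involving $x$. Hence $\lambda^{(n)}$ has marginals $\mu^{(n)}$ and $\nu^{(n)}$. Given $\phi(x,z)$, view it as a formula in $(xy,z)$, and let $\theta_n(x_1y_1,\dots,x_ny_n)$ witness fim of $\lambda$ for it. Put $\theta'_n(\bar x)=\exists\bar y\,\theta_n$. Then $\mu^{(n)}(\theta'_n)=\lambda^{(n)}(\theta'_n)\ge\lambda^{(n)}(\theta_n)\to1$. If $\bar a\models\theta'_n$, choose $\bar b$ with $(a_i,b_i)_{i\le n}\models\theta_n$. The average and the measure of $\phi(x,c)$ are the same for $(a_i,b_i)_i$ and $\lambda$ as for $\bar a$ and $\mu$, so (ii) of fim holds. The argument for $\nu$ is the same.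

For finite products, iterate Theorem A. By Lemma 2 the operator of a product is the composition of the operators of the factors, by Lemma 8 these commute, and a definable measure is determined by its operator. So neither order nor bracketing matters. For the last statement, it is enough that fim over $M_i$ implies fim over every small $M\prec\mathcal U$ containing $M_i$. The same formulas $\theta_n$ work, and $F^\phi_{\mu,M}$ is $F^\phi_{\mu,M_i}$ composed with the restriction $S_y(M)\to S_y(M_i)$, so definability passes from $M_i$ to $M$. $\square$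

**Theorem C.** Let $\mu$ be definable over $M$. Then $\mu$ is fim over $M$ if and only if for every $\mathcal L$-formula $\phi(x,z)$ and every $\rho\in\mathfrak M_{(x_i)_{i<\omega}z}(M)$ with $\rho|_{(x_i)_i}=\mu^{(\omega)}$,
$$\lim_i\rho(\phi(x_i,z))=\int F^\phi_{\mu,M}\,d(\rho|_z).$$

*Proof.* Note that $F^\phi_{\mu,M}=E^\mu_x\phi$; call it $F$. If $\mu$ is not fim, Lemma 9 gives a $\rho$ for which the limit statement fails. Conversely, let $\mu$ be fim and suppose the statement fails for some $\rho$. Then there are $\eta>0$ and an infinite $I\subseteq\omega$ with $\rho(\phi(x_i,z))-\rho(F)\ge\eta$ for all $i\in I$, or $\le-\eta$ for all $i\in I$. The first $n$ variables with index in $I$ have joint law $\mu^{(n)}$, and the average over them of $\rho(\phi(x_i,z))$ differs from $\rho(F)$ by at least $\eta$. For large $n$ this contradicts (1). $\square$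

## 13. Sampling along a bipartite graph

Once diagonals are controlled, so are many other selections of pairs from a grid, by the inequality of Section 4 that pointed in the wrong direction there.

**Theorem D.** Let $\mu,\nu$ be fim over $M$, $\lambda=\mu\otimes\nu$, $\phi(x,y,z)$ an $\mathcal L$-formula, and $e_n=\lambda^{(n)}(\mathrm{err}^\phi_n)$, so that $e_n\to0$ by Theorem A and Lemma 7. For nonempty $S\subseteq\{1,\dots,a\}\times\{1,\dots,b\}$, viewed as a bipartite graph with maximum degree $D$, let
$$\mathrm{err}_S(\bar x,\bar y)=\sup_{c\in\mathcal U^z}\Big|\frac1{|S|}\sum_{(i,j)\in S}\phi(x_i,y_j,c)-\lambda(\phi(x,y,c))\Big|,$$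
a continuous function of $\mathrm{tp}(\bar x\bar y/M)$ by Lemma 5. Then for every $r\ge1$,
$$(\mu^{(a)}\otimes\nu^{(b)})(\mathrm{err}_S)\le\sup_{n\ge r}e_n+\frac{rD}{|S|}.$$
In particular the left side tends to $0$ along any sequence of designs $S_t$ with maximum degrees $D_t$ satisfying $D_t/|S_t|\to0$ (for instance the diagonals $\{(i,i):i\le n\}$, and the full grids with both sides tending to infinity). Conversely, if $D_t/|S_t|\not\to0$, there are $T,\mu,\nu,\phi$ with $\mu,\nu$ fim for which the left side does not tend to $0$.

*Proof.*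

**Step 1: the bound.** By König's edge-coloring theorem, a bipartite graph of maximum degree $D$ has a proper edge coloring with $D$ colors. So $S$ is a disjoint union of $D$ matchings $S_1,\dots,S_D$, some possibly empty. By Lemma 8 (applied also with two copies of $\mu$, or of $\nu$) all the operators $E^\mu_{x_i}$, $E^\nu_{y_j}$ commute. So for a matching $\{(i_t,j_t):t\le n\}$ the restriction of $\mu^{(a)}\otimes\nu^{(b)}$ to $(x_{i_t},y_{j_t})_{t\le n}$ is given by $\prod_tE^\nu_{y_{j_t}}E^\mu_{x_{i_t}}$, that is, it is $\lambda^{(n)}$. Hence for $S_q\ne\emptyset$ the integral of $\mathrm{err}_{S_q}$ is $e_{|S_q|}$. By the triangle inequality, over the nonempty $S_q$,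
$$\mathrm{err}_S\le\sum_q\frac{|S_q|}{|S|}\,\mathrm{err}_{S_q}.$$
Integrate. The matchings of size at least $r$ contribute at most $\sup_{n\ge r}e_n$. Those of size less than $r$ contain fewer than $rD$ edges in total if there are any, and all errors are at most $1$, so they contribute at most $rD/|S|$. If $D_t/|S_t|\to0$, choose $r$ to make the first term small and then $t$ large. For the diagonals, $D/|S|=1/n$; for a full $a\times b$ grid, $D/|S|=1/\min(a,b)$.

**Step 2: sharpness.** Take $T=T_A$ and $\mu=\nu=\mu_A$, which is fim by Example 5. Let $S$ have its maximum degree $D$ at an $x$-vertex, and take for $\phi$ the formula $A(x)$ (with $y,z$ dummy). Let $d_i$ be the degree of the $x$-vertex $i$. Then $\mathrm{err}_S=|X|$ with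
$$X=\sum_i\frac{d_i}{|S|}\Big(1_{A(x_i)}-\frac12\Big).$$
The terms are independent and centered, so the integral of $X^2$ is $\frac14\sum_i(d_i/|S|)^2\ge\frac14(D/|S|)^2$. Since $|X|\le1$, the integral of $|X|$ is at least that of $X^2$. If the maximum degree is attained at a $y$-vertex, use $A(y)$ in the same way. If $D_t/|S_t|\not\to0$, there is $\eta>0$ with $D_t/|S_t|\ge\eta$ for infinitely many $t$, and for infinitely many of these $t$ the same one of the two formulas applies. For that formula the left side is at least $\eta^2/4$ for infinitely many $t$. $\square$
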